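# Fixed points on norm separable weak$^*$ compact convex sets and left invariant means on $WAP(S)$

## 1. Finite semigroups, where fixed points and invariant means coincide

Let $S$ be a semigroup with the discrete topology and $\ell^\infty(S)$ the Banach space of bounded functions on $S$ with the sup norm. For the moment scalars are real; Section 2 explains why this costs nothing. For $a\in S$ put
$$\ell_af(s)=f(as),\qquad r_af(s)=f(sa)\qquad(s\in S).$$
Both are linear contractions of $\ell^\infty(S)$, and from the definitions
$$\ell_a\ell_b=\ell_{ba},\qquad r_ar_b=r_{ab}. \tag{1}$$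

**Definition (mean, LIM).** Let $A\subset\ell^\infty(S)$ be a closed subspace containing the constants. A mean on $A$ is an $m\in A^*$ with $\|m\|=m(1)=1$. If $A$ is invariant under all $\ell_a$, a left invariant mean (LIM) on $A$ is a mean with $m(\ell_af)=m(f)$ for all $a\in S$, $f\in A$.

A mean is positive: if $0\le f\le 1$, then $m(f)=1-m(1-f)\ge 1-\|1-f\|\ge 0$. In particular $f\le c$ implies $m(f)\le c$.

**Definition (representation, $(F_{*s})$).** A representation of $S$ on a set $C$ is a family of maps $T_s:C\to C$ with $T_{st}=T_s\circ T_t$. It is norm nonexpansive if $\|T_sx-T_sy\|\le\|x-y\|$ always. The semigroup $S$ has the fixed point property $(F_{*s})$ if: whenever $\{T_s\}$ is a norm nonexpansive representation of $S$ on a nonempty norm separable weak$^*$ compact convex set $C$ of a dual Banach space $E^*$, and $(s,x)\mapsto T_s(x)$ is jointly continuous for the weak$^*$ topology on $C$, there is a point of $C$ fixed by all $T_s$.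

Since $S$ is discrete, joint continuity just says that each $T_s$ is weak$^*$ continuous on $C$. I call such a representation an *admissible action* of $S$ on $C$. Note the two topologies: compactness and continuity are weak$^*$, while nonexpansiveness and separability are in norm. The maps need not be affine.

**Two examples by hand.** Suppose $xy=y$ for all $x,y\in S$. Then $\ell_af=f$, so every mean is a LIM. Also $T_sT_tx=T_{st}x=T_tx$, so every point $T_tx$ is a common fixed point.

Suppose instead $xy=x$ for all $x,y$, and $|S|\ge2$. Then $\ell_af$ is the constant $f(a)$, so a LIM $m$ on $\ell^\infty(S)$ would satisfy $m(f)=f(a)$ for every $a$; there is none. And $(F_{*s})$ fails: on $C=[0,1]\subset\mathbb R$ let $T_p\equiv 0$ for one element $p$ and $T_s\equiv 1$ for all others. Then $T_sT_t=T_s=T_{st}$, all the maps are nonexpansive, and there is no common fixed point.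

In both examples the two properties agree. For finite $S$ this is a theorem, and its proof is the model for everything below.

**Proposition 1.** Let $S$ be finite. Then $(F_{*s})$ holds if and only if $\ell^\infty(S)$ has a LIM.

The proof uses two lemmas, which we state in the generality needed later.

**Lemma 1 (DeMarr).** Let $M_0$ be a norm compact subset of a Banach space with $d=\operatorname{diam}M_0>0$. There is $u\in\operatorname{conv}M_0$ with $\sup_{y\in M_0}\|u-y\|<d$.

*Proof.* By compactness the diameter is attained, so there are $x_1,x_2\in M_0$ with $\|x_1-x_2\|=d$. Keep adding points of $M_0$ whose distance to all the chosen points is exactly $d$, as long as this is possible. The process stops, since an infinite sequence with all mutual distances $d$ has no convergent subsequence. We obtain $x_1,\dots,x_n$ with mutual distances $d$ that cannot be enlarged. Let $u=\frac1n\sum x_i$. The supremum of $\|u-y\|$ over the compact set $M_0$ is attained at some $y$. If it were $\ge d$, then $d\le\|u-y\|\le\frac1n\sum_i\|x_i-y\|$ with each term $\|x_i-y\|\le d$, so $\|x_i-y\|=d$ for all $i$, and $y$ could be added to the list.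 This is a contradiction. $\square$

**Lemma 2.** Let $S$ act admissibly on $C$, and let $C_0$ be minimal among the nonempty weak$^*$ compact convex $S$-invariant subsets of $C$. If $M_0\subset C_0$ is nonempty, norm compact and $T_sM_0=M_0$ for all $s\in S$, then $M_0$ is a single point, and this point is a common fixed point.

*Proof.* Suppose $d=\operatorname{diam}M_0>0$. Take $u\in\operatorname{conv}M_0\subset C_0$ from Lemma 1 and put $\rho=\max_{y\in M_0}\|u-y\|<d$. Let
$$C_1=\{x\in C_0:\ \|x-y\|\le\rho\ \text{ for all }y\in M_0\}.$$
Closed balls of a dual space are weak$^*$ compact, so $C_1$ is weak$^*$ compact; it is convex and contains $u$. It is invariant: given $x\in C_1$ and $y\in M_0$, write $y=T_sy'$ with $y'\in M_0$ (here $M_0\subset T_sM_0$ is used); then $\|T_sx-y\|=\|T_sx-T_sy'\|\le\|x-y'\|\le\rho$. By minimality $C_1=C_0\supset M_0$, so $\operatorname{diam}M_0\le\rho<d$, a contradiction. Hence $M_0=\{x_0\}$, and $T_sM_0=M_0$ says $T_sx_0=x_0$. $\square$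

A minimal $C_0$ always exists by Zorn's lemma: the intersection of a chain of nonempty weak$^*$ compact convex invariant sets is again such a set, nonempty by compactness.

**Proof of Proposition 1.** *From fixed points to a mean.* Let $M$ be the set of means on $\ell^\infty(S)$. It is a compact convex subset of the finite-dimensional space $\ell^\infty(S)^*$, hence norm separable. Put $(L_am)(h)=m(\ell_ah)$. Then $L_am$ is a mean, $L_a$ is linear with norm $\le1$ and continuous, and $L_aL_bm(h)=m(\ell_b\ell_ah)=m(\ell_{ab}h)=L_{ab}m(h)$. A common fixed point is exactly a LIM.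

*From a mean to fixed points.* Let $m=\sum_sm_s\delta_s$ be a LIM, where $\delta_s(f)=f(s)$, $m_s\ge0$ and $\sum_s m_s=1$. Let $S$ act admissibly on $C$, take a minimal $C_0$ and a point $x\in C_0$. Let $\nu$ be the probability measure on the orbit of $x$ that gives the point $T_sx$ the mass $m_s$ (masses at coinciding points are added). For a function $H$ on $C_0$ put $h(s)=H(T_sx)$. Then
$$\int H\circ T_a\,d\nu=\sum_sm_sH(T_{as}x)=m(\ell_ah)=m(h)=\int H\,d\nu ,$$
so $(T_a)_*\nu=\nu$. Let $M_0$ be the finite set of points of positive $\nu$-mass. The set of points charged by $(T_a)_*\nu$ is $T_aM_0$, so $T_aM_0=M_0$ for all $a$. Lemma 2 gives a common fixed point. $\square$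

## 2. Infinite semigroups: weak almost periodicity and two implications

Now let $S$ be an arbitrary discrete semigroup.

**Definition (weakly almost periodic).** $WAP(S)$ is the set of $f\in\ell^\infty(S)$ whose left orbit $\{\ell_af:a\in S\}$ is relatively weakly compact in $\ell^\infty(S)$.

We recall that $WAP(S)$ is a closed subspace of $\ell^\infty(S)$, contains the constants and is invariant under left translations. If $S$ is finite, $WAP(S)=\ell^\infty(S)$, since bounded sets in finite dimensions are relatively compact. For $S=(\mathbb N,+)$ and a function $f$ tending to $0$ at infinity, $\|\ell_af\|\to0$ as $a\to\infty$, so the orbit is even relatively norm compact and $f\in WAP(S)$. A function that is not weakly almost periodic appears in Section 5.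

A. T.-M. Lau and Yong Zhang ("Fixed point properties for semigroups of nonlinear mappings and amenability", arXiv:1207.4531, 2012) are the source of the following question. *Let $S$ be a discrete semigroup. If $(F_{*s})$ holds, does $WAP(S)$ have a LIM? And if $WAP(S)$ has a LIM, does $(F_{*s})$ hold?*

**Scalars.** We keep real scalars. A complex Banach space may be regarded as a real one: taking real parts of functionals gives the same dual, norm and weak$^*$ topology, and $(F_{*s})$ refers to nothing else. For complex function spaces, $f\in WAP(S)$ if and only if $\mathrm{Re}f,\mathrm{Im}f\in WAP(S)$, because taking real or imaginary parts is bounded, real-linear and commutes with $\ell_a$, and because sums of relatively weakly compact sets are relatively weakly compact. A complex mean $m$ is real on real functions: if $m(f)=\alpha+i\beta$ with $f$ real, then $(\beta+t)^2\le|m(f+it)|^2\le\|f\|^2+t^2$ for all real $t$, which forces $\beta=0$. Conversely, a LIM on the real part extends complex-linearly to a LIM: choosing $|\theta|=1$ with $\theta m(f)=|m(f)|$, we get $|m(f)|=m(\mathrm{Re}(\theta f))\le\|f\|$.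

**What changes when $S$ is infinite.** Both halves of Proposition 1 break, each at a definite point.

*From fixed points to a mean.* We let $S$ act on the set $M$ of all means on $\ell^\infty(S)$. This set is still weak$^*$ compact and convex, but it is not norm separable as soon as $S$ is infinite, so $(F_{*s})$ does not apply. To check this, fix a countably infinite subset of $S$, identify it with $\mathbb Q$, and for each real $\alpha$ choose a sequence of distinct rationals converging to $\alpha$, with range $A_\alpha$. For $\alpha\ne\beta$ the set $A_\alpha\cap A_\beta$ is finite. Choose a nonprincipal ultrafilter $U_\alpha$ containing $A_\alpha$; these are distinct for distinct $\alpha$. The limits along $U_\alpha$ are means. If $B\in U_\alpha$ and $B\notin U_\beta$, then on $2\cdot1_B-1$ these means take the values $1$ and $-1$. So we have uncountably many means at mutual distance $2$.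

*From a mean to fixed points.* We built $\nu$ by applying $m$ to the orbit functions $s\mapsto H(T_sx)$. If $m$ is defined only on $WAP(S)$, these functions must belong to $WAP(S)$, and nothing guarantees this. Moreover, even when an invariant measure exists, its support is no longer finite, and Lemma 2 needs a norm compact set.

**The answers.** Both implications fail in general. There is $S$ with $|S|=\aleph_1$ that has $(F_{*s})$ although $WAP(S)$ has no LIM (Theorem 1). The cardinal is optimal: for countable $S$, $(F_{*s})$ does imply that $WAP(S)$ has a LIM (Theorem 3(B)). And there is a countable $S$ for which $WAP(S)$ consists of the constants, so trivially has a LIM, while $(F_{*s})$ fails even for affine actions (Theorem 2). In addition, $(F_{*s})$ is equivalent to the existence of a LIM on an explicit function space (Theorem 3(A)), and a LIM on $WAP(S)$ is equivalent to a fixed point property of its own (Theorem 4).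

## 3. Acting on finitely many functions at a time: countable semigroups

Since $M$ is too big, we look at the image of $M$ that remembers only what a mean does to the translates of one function. From here on $M$ is the set of means on $\ell^\infty(S)$. It is convex and weak$^*$ compact, and it is the weak$^*$ closure of $\operatorname{conv}\{\delta_s:s\in S\}$: otherwise Hahn–Banach gives $m\in M$, $f\in\ell^\infty(S)$ and $c\in\mathbb R$ with $f(s)\le c<m(f)$ for all $s$, contradicting positivity. For $m\in M$ and $f\in\ell^\infty(S)$ put
$$(m\cdot f)(s)=m(\ell_sf),\qquad K_f=\{m\cdot f:\ m\in M\}\subset\ell^\infty(S). \tag{2}$$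
Since $(\delta_a\cdot f)(s)=f(sa)$, we have $\delta_a\cdot f=r_af$. The map $m\mapsto m\cdot f$ is affine and continuous from the weak$^*$ topology to the pointwise topology, so $K_f$ is the pointwise closed convex hull of $\{r_af:a\in S\}$.

The operators $r_a$ act on $K_f$, but a fixed point of them says only $m(\ell_{sa}f)=m(\ell_sf)$ for $s,a\in S$, which need not give $m(\ell_af)=m(f)$ when $S$ has no identity. For instance, let $S=\{0,x\}$ with all products equal to $0$. Then $m\cdot f$ is the constant $f(0)$ for every $m$, and it is fixed by all $r_a$, yet for $m=\delta_x$ we have $m(f)=f(x)$ and $m(\ell_af)=f(0)$. The remedy is to carry the number $m(f)$ along as an extra coordinate.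

**Lemma 3.** Let $\Phi=\{f_1,\dots,f_n\}\subset\ell^\infty(S)$, let $Y=\mathbb R\oplus_\infty\ell^\infty(S)$, and let $T_a(c,g)=(g(a),r_ag)$ act coordinatewise on $Y^n$ with the max norm. Put
$$v_m=\big(m(f_i),\,m\cdot f_i\big)_{i\le n}\in Y^n,\qquad C_\Phi=\{v_m:\ m\in M\}.$$
1. $Y^n$ is a dual space; the $T_a$ are linear of norm $\le1$, weak$^*$ continuous, and $T_aT_b=T_{ab}$.
2. $C_\Phi$ is nonempty, convex, weak$^*$ compact, and $T_aC_\Phi\subset C_\Phi$ for all $a$.
3. If $v_m$ is fixed by all $T_a$, then $m(\ell_af_i)=m(f_i)$ for all $a\in S$, $i\le n$.
4. If every $K_{f_i}$ is norm separable, then $C_\Phi$ is norm separable.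

*Proof.* (1) $Y$ is the dual of $\mathbb R\oplus_1\ell^1(S)$, so $Y^n$ with the max norm is the dual of the $\ell^1$-sum of $n$ copies. Clearly $\|T_a(c,g)\|\le\|g\|$. For $(\alpha,\theta)\in\mathbb R\oplus_1\ell^1(S)$ we have $\langle T_a(c,g),(\alpha,\theta)\rangle=\alpha g(a)+\sum_s\theta(s)g(sa)$, which is the pairing of $(c,g)$ with $\big(0,\alpha\delta_a+\sum_s\theta(s)\delta_{sa}\big)$, again an element of the predual (here $\delta_t$ is the unit vector of $\ell^1(S)$ at $t$). Hence $T_a$ is weak$^*$ continuous. Finally
$$T_aT_b(c,g)=T_a(g(b),r_bg)=\big((r_bg)(a),r_ar_bg\big)=\big(g(ab),r_{ab}g\big)=T_{ab}(c,g).$$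

(2) The map $m\mapsto v_m$ is affine, so $C_\Phi$ is convex. It takes values in a bounded set, on which the weak$^*$ topology is that of coordinatewise and pointwise convergence, and $m\mapsto m(f_i)$, $m\mapsto m(\ell_sf_i)$ are weak$^*$ continuous. So $C_\Phi$ is a continuous image of the compact set $M$. For invariance, let $m'(h)=m(\ell_ah)$, which is a mean. By (1),
$$(m'\cdot f_i)(s)=m(\ell_a\ell_sf_i)=m(\ell_{sa}f_i)=(m\cdot f_i)(sa),\qquad m'(f_i)=m(\ell_af_i)=(m\cdot f_i)(a),$$
that is, $m'\cdot f_i=r_a(m\cdot f_i)$. Hence $T_av_m=v_{m'}\in C_\Phi$.

(3) The first coordinates of $T_av_m=v_m$ read $(m\cdot f_i)(a)=m(f_i)$, and $(m\cdot f_i)(a)=m(\ell_af_i)$.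

(4) $C_\Phi\subset\prod_i(\mathbb R\times K_{f_i})$, and subsets of separable metric spaces are separable. $\square$

**Lemma 4.** Let $A\subset\ell^\infty(S)$ be a closed left invariant subspace containing the constants. If for each finite $\Phi\subset A$ the set $M_\Phi=\{m\in M:\ m(\ell_af)=m(f)\ \text{for all }a\in S,\ f\in\Phi\}$ is nonempty, then $A$ has a LIM.

*Proof.* The sets $M_\Phi$ are weak$^*$ closed in the compact set $M$, and $M_\Phi\cap M_\Psi=M_{\Phi\cup\Psi}$, so they have the finite intersection property. Any $m$ in the intersection of all of them restricts to a LIM on $A$; the restriction is a mean because $1\in A$. $\square$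

So everything depends on the separability of $K_f$. For $f\in WAP(S)$ the set $K_f$ is much smaller than one expects.

**Lemma 5.** Let $f\in WAP(S)$. Then $m\mapsto m\cdot f$ is continuous from the weak$^*$ topology of $M$ to the weak topology of $\ell^\infty(S)$. Consequently
$$K_f\ \text{ is weakly compact and equals the norm closure of }\operatorname{conv}\{r_af:\ a\in S\}. \tag{3}$$

*Proof.* Let $R:\ell^1(S)\to\ell^\infty(S)$, $R\theta=\sum_s\theta(s)\ell_sf$. It maps the unit ball into the closed absolutely convex hull of the relatively weakly compact set $\{\ell_sf\}$, which is weakly compact by Krein's theorem. So $R$ is a weakly compact operator, and by Gantmacher's theorem $R^{**}$ maps $\ell^1(S)^{**}=\ell^\infty(S)^*$ into the canonical copy of $\ell^\infty(S)$ in its bidual. Now consider $R^*:\ell^\infty(S)^*\to\ell^1(S)^*=\ell^\infty(S)$. For $\Theta\in\ell^\infty(S)^*$ the function $n\mapsto\langle\Theta,R^*n\rangle=\langle R^{**}\Theta,n\rangle$ is evaluation of $n$ at an element of $\ell^\infty(S)$, so it is weak$^*$ continuous. Hence $R^*$ is weak$^*$-to-weak continuous. Since $(R^*m)(s)=m(R\delta_s)=m(\ell_sf)$, we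 have $R^*m=m\cdot f$ for $m\in M$, and $R^*\delta_a=r_af$.

So $K_f=R^*(M)$ is weakly compact, in particular weakly closed. As $M$ is the weak$^*$ closure of $\operatorname{conv}\{\delta_a\}$, continuity puts $K_f$ inside the weak closure of $\operatorname{conv}\{r_af\}$, and $K_f$ contains this closure because it is weakly closed. By Mazur's theorem the weak and norm closures of a convex set agree. $\square$

**Proposition 2.** Let $S$ be countable. Then $K_f$ is norm separable for every $f\in WAP(S)$, and if $(F_{*s})$ holds for affine actions, then $WAP(S)$ has a LIM.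

*Proof.* By (3), the convex combinations of the countably many $r_af$ with rational coefficients are norm dense in $K_f$. For finite $\Phi\subset WAP(S)$, Lemma 3 gives an admissible action on $C_\Phi$ by restrictions of linear maps, so there is a common fixed point $v_m$, and $m\in M_\Phi$. Lemma 4 finishes the proof. $\square$

## 4. Uncountable homogeneity: $(F_{*s})$ without a LIM on $WAP(S)$

If $S$ is uncountable, (3) no longer makes $K_f$ norm separable. To turn this into a counterexample we want a semigroup for which norm separability is a very strong constraint while weak compactness is not. A suitable set is $\{1_{\{\gamma\}}:\gamma\in\Gamma\}\cup\{0\}\subset c_0(\Gamma)$ with $\Gamma$ uncountable: it is weakly compact, but its points are at mutual distance $1$. If a semigroup moves the points of $\Gamma$ around doubly transitively, then in any nonexpansive action an equivariant copy of $\Gamma$ has all its distances equal, so in a norm separable set it must collapse to a point. Constant maps in the semigroup make such copies available in every action.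

**Theorem 1.** Let $\Gamma$ be a set with $|\Gamma|=\aleph_1$, $G$ the group of finitely supported permutations of $\Gamma$, $z_\gamma:\Gamma\to\Gamma$ the constant map with value $\gamma$, and $S=G\cup\{z_\gamma:\gamma\in\Gamma\}$ under composition. Then $|S|=\aleph_1$, $S$ has $(F_{*s})$, and $WAP(S)$ has no LIM.

**Step 1: $S$ is a semigroup of size $\aleph_1$.** For $s\in S$ we have
$$sz_\gamma=z_{s(\gamma)},\qquad z_\gamma s=z_\gamma, \tag{4}$$
so $S$ is closed under composition. There are $\aleph_1$ finite subsets of $\Gamma$ and finitely many permutations of each, so $|S|=\aleph_1$.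

**Step 2: $(F_{*s})$ holds, because an equivariant copy of $\Gamma$ collapses.** Let $S$ act admissibly on $C$. Fix $c\in C$ and put $\varphi(\gamma)=T_{z_\gamma}c$. By (4),
$$T_s\varphi(\gamma)=T_{sz_\gamma}c=\varphi(s(\gamma))\qquad(s\in S,\ \gamma\in\Gamma). \tag{5}$$
Let $p\neq q$ and $p'\ne q'$ in $\Gamma$. The injection $p\mapsto p'$, $q\mapsto q'$ extends to a permutation of the finite set $\{p,q,p',q'\}$, hence to some $g\in G$. So
$$\|\varphi(p')-\varphi(q')\|=\|T_g\varphi(p)-T_g\varphi(q)\|\le\|\varphi(p)-\varphi(q)\|.$$
Exchanging the roles of the pairs, we see that $\|\varphi(p)-\varphi(q)\|=d$ is the same for all $p\ne q$. If $d>0$, the set $\{\varphi(\gamma)\}$ would be uncountable with mutual distances $d$, inside the norm separable set $C$; this is impossible. So $d=0$ and $\varphi\equiv c_0$ is constant. By (5), $T_sc_0=T_s\varphi(\gamma)=\varphi(s(\gamma))=c_0$ for all $s\in S$.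

**Step 3: a weakly almost periodic function that no mean can average invariantly.** Fix $p,q\in\Gamma$ and let $J:\ell^\infty(\Gamma)\to\ell^\infty(S)$, $(Jh)(s)=h(s(p))$. This is a linear contraction, and $\ell_a(Jh)(s)=h(a(s(p)))$, so $\ell_a(Jh)=J(h\circ a)$. Take $h=1_{\{q\}}$ and $f=Jh$. Then
$$h\circ g=1_{\{g^{-1}(q)\}}\ (g\in G),\qquad h\circ z_q=1,\qquad h\circ z_r=0\ (r\neq q).$$
So $\{\ell_af:a\in S\}\subset J(W)$ with $W=\{1_{\{\gamma\}}:\gamma\in\Gamma\}\cup\{0,1\}$. The set $\{1_{\{\gamma\}}\}\cup\{0\}$ is weakly compact in $c_0(\Gamma)$: functionals on $c_0(\Gamma)$ are elements $\theta$ of $\ell^1(\Gamma)$, and $|\theta(\gamma)|\ge\varepsilon$ for only finitely many $\gamma$, so each weak neighborhood of $0$ contains all but finitely many $1_{\{\gamma\}}$. Bounded linear maps are weakly continuous, so $W$ is weakly compact in $\ell^\infty(\Gamma)$ and $J(W)$ is weakly compact in $\ell^\infty(S)$. Hence $f\in WAP(S)$.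

A LIM $m$ on $WAP(S)$ would give $m(f)=m(\ell_{z_q}f)=m(J1)=m(1)=1$ and, for $r\ne q$, $m(f)=m(\ell_{z_r}f)=m(0)=0$. This is a contradiction. $\blacksquare$

In agreement with Section 3, $K_f$ is not norm separable for this $f$: we have $r_{z_\gamma}f(s)=1_{\{q\}}(s(\gamma))$, and for $\gamma\ne\gamma'$ some $g\in G$ has $g(\gamma)=q\neq g(\gamma')$, so $\|r_{z_\gamma}f-r_{z_{\gamma'}}f\|=1$.

## 5. Double limits: a countable semigroup with trivial $WAP(S)$ and no $(F_{*s})$

For the converse implication we want an admissible action without fixed points of a semigroup with very few weakly almost periodic functions. Constant maps make fixed points impossible: if $S$ contains all constant maps of a space $X$, it cannot fix a probability measure on $X$. If $X$ is compact and countable, the set of probability measures is norm separable. It remains to add enough maps to destroy $WAP(S)$, and the tool is the double limit condition.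

**Lemma 6.** Let $f\in WAP(S)$ and let $(a_n),(b_m)$ be sequences in $S$ for which both iterated limits of $f(a_nb_m)$ exist. Then $\lim_n\lim_mf(a_nb_m)=\lim_m\lim_nf(a_nb_m)$.

*Proof.* By the Eberlein–Šmulian theorem we may pass to a subsequence of $(a_n)$ with $\ell_{a_n}f\to g$ weakly; this does not change the iterated limits. Let $\chi$ be a weak$^*$ cluster point in $\ell^\infty(S)^*$ of the evaluations $\delta_{b_m}$. For each $n$, $\chi(\ell_{a_n}f)$ is a cluster point of the convergent sequence $(f(a_nb_m))_m$, so $\chi(\ell_{a_n}f)=\lim_mf(a_nb_m)$, and weak convergence gives $\chi(\ell_{a_n}f)\to\chi(g)$. Thus $\lim_n\lim_mf(a_nb_m)=\chi(g)$. On the other hand $g(b_m)=\lim_nf(a_nb_m)$, because evaluation at $b_m$ is a functional. This sequence converges as $m\to\infty$, so its cluster point $\chi(g)$ equals $\lim_m\lim_nf(a_nb_m)$. $\square$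

*Example.* On $S=(\mathbb Z,+)$ the function $f=1_{\{s\ge0\}}$ is not weakly almost periodic. With $a_n=-n$, $b_m=m$ we have $f(m-n)\to1$ as $m\to\infty$ and $f(m-n)\to0$ as $n\to\infty$, so the iterated limits are $1$ and $0$.

**Theorem 2.** Let $X=\mathbb N\cup\{\infty\}$ be the one-point compactification of $\mathbb N$ and let $S$ be the countable semigroup (under composition) of all continuous maps $X\to X$ with finite range. Then $WAP(S)$ consists of the constants, hence has a LIM, but $(F_{*s})$ fails for $S$, even for affine actions.

**Step 1: $S$ is a countable semigroup.** Closure under composition is clear. An element of $S$ is determined by a finite partition of $X$ into clopen sets and a value on each of them. Clopen subsets of $X$ are finite or cofinite, so there are countably many of them, and $S$ is countable. Let $z_p\in S$ be the constant map with value $p\in X$.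

**Step 2: constant maps cannot be distinguished by $WAP(S)$.** This is a warm-up for Step 3. Let $p,q\in X$. Let $b_m\equiv m+1$, and let $a_n(j)=q$ for $2\le j\le n+1$ and $a_n=p$ at all other points of $X$. Then $a_nb_m=z_q$ if $m\le n$ and $a_nb_m=z_p$ if $m>n$. The iterated limits of $f(a_nb_m)$ are $f(z_p)$ (first $m\to\infty$) and $f(z_q)$ (first $n\to\infty$). So $f(z_p)=f(z_q)$ for $f\in WAP(S)$. For a nonconstant map $t$ we use one such sequence of points for each value of $t$, interleaved so that they do not collide.

**Step 3: $WAP(S)$ consists of constants.** Let $f\in WAP(S)$, $t\in S$, $p\in X$. Let $P_1,\dots,P_k$ be a clopen partition of $X$ with $t\equiv t_i$ on $P_i$. For $m,n\ge1$ let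

- $b_m\equiv mk+i$ on $P_i$ for $1\le i\le k$;
- $a_n(mk+i)=t_i$ for $1\le m\le n$, $1\le i\le k$, and $a_n=p$ at all other points of $X$.

The integers $mk+i$ with $m\ge1$, $1\le i\le k$ are pairwise distinct, so $a_n$ is well defined. It has finite range and equals $p$ off a finite set of isolated points, so it is continuous and $a_n\in S$. Also $b_m\in S$, being constant on each of finitely many clopen pieces. For $x\in P_i$ we have $a_nb_m(x)=a_n(mk+i)$, which is $t_i=t(x)$ if $m\le n$ and $p$ if $m>n$. Hence
$$a_nb_m=t\ \ (m\le n),\qquad a_nb_m=z_p\ \ (m>n).$$
So $\lim_n\lim_mf(a_nb_m)=f(z_p)$ and $\lim_m\lim_nf(a_nb_m)=f(t)$. Lemma 6 gives $f(t)=f(z_p)$ for all $t\in S$, $p\in X$, so $f$ is constant.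

**Step 4: an affine admissible action without a fixed point.** Let $E=C(X)$ and let $C\subset E^*$ be the set of probability measures on $X$. It is nonempty, convex and weak$^*$ compact. As $X$ is countable, $E^*=\ell^1(X)$ is norm separable, so $C$ is norm separable. Let $T_s\mu=s_*\mu$ be the push-forward. Then $T_{st}=T_sT_t$, and $T_s$ is affine. It is norm nonexpansive because push-forward does not increase total variation, and weak$^*$ continuous because $\int h\,d(s_*\mu)=\int h\circ s\,d\mu$ with $h\circ s\in C(X)$ for $h\in C(X)$. But $T_{z_p}\mu=\delta_p$ for every $\mu\in C$, so a common fixed point would equal $\delta_p$ for every $p\in X$, which is impossible. $\blacksquare$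

This is the obstruction found in Section 2. In this action the orbit function $s\mapsto\int h\,d(s_*\delta_x)=h(s(x))$ is nonconstant as soon as $h$ is, so it is not in $WAP(S)$, and the LIM on $WAP(S)$ cannot be applied to it.

## 6. The space $D(S)$ and the exact strength of $(F_{*s})$

In Section 3 only the separability of $K_f$ was needed to get from fixed points to means. So we take it as a definition:
$$D(S)=\{f\in\ell^\infty(S):\ K_f\text{ is norm separable}\}.$$

*Examples on $S=(\mathbb Z,+)$.* The function $f=1_{\{s\ge0\}}$, which is not in $WAP(\mathbb Z)$ by Section 5, is in $D(\mathbb Z)$. Indeed $K_f$ is the pointwise closed convex hull of translates of $f$, so it consists of nondecreasing functions $\mathbb Z\to[0,1]$. These have limits at $\pm\infty$, so $K_f$ lies in the separable space of functions on $\mathbb Z$ having limits at $+\infty$ and at $-\infty$. On the other hand, let $f:\mathbb Z\to\{0,1\}$ contain every finite $0$-$1$ word. Then each $\omega\in\{0,1\}^{\mathbb Z}$ is a pointwise limit of translates of $f$, so $K_f\supset\{0,1\}^{\mathbb Z}$ contains uncountably many points at mutual distance $1$, and $f\notin D(\mathbb Z)$.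

As with $WAP(S)$, real scalars suffice: for complex $f$ we have $K_{\mathrm{Re}f}=\mathrm{Re}K_f$, $K_{\mathrm{Im}f}=\mathrm{Im}K_f$ and $K_f\subset K_{\mathrm{Re}f}+iK_{\mathrm{Im}f}$, so $f\in D(S)$ if and only if $\mathrm{Re}f,\mathrm{Im}f\in D(S)$.

**Theorem 3.** (A) For every discrete semigroup $S$ the following are equivalent:

1. $(F_{*s})$;
2. $(F_{*s})$ restricted to affine actions;
3. $D(S)$ has a LIM;
4. every action as in $(F_{*s})$ has an $S$-invariant regular Borel probability measure on $C$ with the weak$^*$ topology.

(B) If $S$ is countable, then $WAP(S)\subset D(S)$; hence $(F_{*s})$ implies that $WAP(S)$ has a LIM.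

By Theorem 1, "countable" in (B) cannot be weakened to $|S|\le\aleph_1$; by Theorem 2 the converse in (B) fails for countable $S$.

Part (B) is Proposition 2: its first statement says $WAP(S)\subset D(S)$, and its second gives the LIM. (Alternatively, restrict the LIM on $D(S)$ given by (A).) We now prove (A). First, condition 3 must make sense.

**Lemma 7.** $D(S)$ is a closed linear subspace of $\ell^\infty(S)$, contains the constants and is invariant under all $\ell_a$.

*Proof.* Subsets of separable metric spaces are separable. For a constant $c$, $K_c=\{c\}$. From (2), $K_{\alpha f+\beta g}\subset\alpha K_f+\beta K_g$, and sums of separable sets are separable. If $f_n\in D(S)$ and $f_n\to f$, then $\|m\cdot f-m\cdot f_n\|\le\|f-f_n\|$ for all $m\in M$, so $K_f\subset\overline{\bigcup_nK_{f_n}}$, which is separable. Finally $(m\cdot\ell_af)(s)=m(\ell_s\ell_af)=m(\ell_{as}f)=\ell_a(m\cdot f)(s)$, so $K_{\ell_af}=\ell_a(K_f)$ is the image of a separable set under a contraction. $\square$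

The next lemma is the point of the definition: orbit functions of admissible actions, which may fail to be in $WAP(S)$, always lie in $D(S)$. The mechanism is that norm separability of $C$ lets us replace an integral over $C$ by a countable sum, with an error that is uniform in $s$ because the maps are nonexpansive.

**Lemma 8.** Let $S$ act admissibly on $C$, let $x\in C$, and let $F:C\to\mathbb R$ be weak$^*$ continuous. Then $f(s)=F(T_sx)$ belongs to $D(S)$.

*Proof.* *Reduction to Lipschitz $F$.* Consider the weak$^*$ continuous functions on $C$ that are Lipschitz for the norm. They are bounded, since $C$ is weak$^*$ compact, so products of them are again Lipschitz, and they form a subalgebra of $C(C,w^*)$. It contains the constants and the restrictions to $C$ of elements of $E$, which separate points. By Stone–Weierstrass it is uniformly dense. If $F_n\to F$ uniformly, then $F_n(T_\cdot x)\to f$ uniformly, and $D(S)$ is closed by Lemma 7. So we may assume that $F$ is $L$-Lipschitz.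

*Integral formula.* Let $m\in M$. The functional $H\mapsto m(t\mapsto H(T_tx))$ on $C(C,w^*)$ is positive and normalized, so by the Riesz theorem it is integration against a regular Borel probability measure $\mu$ on $(C,w^*)$. Since $\ell_sf(t)=F(T_{st}x)=(F\circ T_s)(T_tx)$ and $F\circ T_s\in C(C,w^*)$,
$$(m\cdot f)(s)=m(\ell_sf)=\int F\circ T_s\,d\mu. \tag{6}$$

*Discretization.* Let $\{y_i\}$ be countable and norm dense in $C$, and put $h_i(s)=F(T_sy_i)$, so $h_i\in\ell^\infty(S)$ with $\|h_i\|\le\sup|F|$. Given $\varepsilon>0$, the sets $B_i=\{y\in C:\|y-y_i\|\le\varepsilon\}$ are weak$^*$ closed and cover $C$. Put $A_i=B_i\setminus\bigcup_{j<i}B_j$; these are disjoint weak$^*$ Borel sets covering $C$. For $y\in A_i$ and all $s$ we have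
$$|F(T_sy)-F(T_sy_i)|\le L\|T_sy-T_sy_i\|\le L\varepsilon.$$
Integrating over the $A_i$ in (6) gives $\|m\cdot f-\sum_i\mu(A_i)h_i\|_\infty\le L\varepsilon$, where the series converges absolutely in norm because $\sum_i\mu(A_i)=1$. The functions $h_i$ depend neither on $m$ nor on $\varepsilon$, and $\varepsilon$ is arbitrary, so $K_f\subset\overline{\operatorname{span}}\{h_i\}$, which is separable. $\square$

**(1)$\Rightarrow$(2)** is trivial.

**(2)$\Rightarrow$(3): from affine fixed points to a mean.** For finite $\Phi\subset D(S)$ the set $C_\Phi$ of Lemma 3 is norm separable by part 4 of that lemma, and the $T_a$ act on it admissibly and affinely. By (2) some $v_m$ is fixed by all $T_a$, so $m\in M_\Phi$. Lemma 4 with $A=D(S)$ gives a LIM on $D(S)$.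

**(3)$\Rightarrow$(4): from a mean to an invariant measure.** Let $m$ be a LIM on $D(S)$, let $S$ act admissibly on $C$, and let $x\in C$. By Lemma 8 the functional $H\mapsto m(s\mapsto H(T_sx))$ is defined on all of $C(C,w^*)$. It is positive and normalized, so it is $H\mapsto\int H\,d\mu$ for a regular Borel probability measure $\mu$. For $a\in S$ write $h(s)=H(T_sx)$; then
$$\int H\circ T_a\,d\mu=m\big(s\mapsto H(T_{as}x)\big)=m(\ell_ah)=m(h)=\int H\,d\mu .$$
The push-forward $(T_a)_*\mu$ is again regular: if $K\subset T_a^{-1}B$ is compact, then $T_aK\subset B$ is compact and $(T_a)_*\mu(T_aK)\ge\mu(K)$, so inner regularity passes to the push-forward, and outer regularity follows by taking complements. By uniqueness in the Riesz theorem, $(T_a)_*\mu=\mu$, i.e. $\mu(T_a^{-1}B)=\mu(B)$ for weak$^*$ Borel sets $B$.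

## 7. Norm compactness from an invariant measure

It remains to prove (4)$\Rightarrow$(1). As for finite $S$, we want to apply Lemma 2 in a minimal set, to the support of an invariant measure. But the support of a measure on $(C,w^*)$ is only weak$^*$ compact, and Lemma 1 fails for weak$^*$ compact sets, even norm separable ones: in $\ell^\infty(\mathbb N)=\ell^1(\mathbb N)^*$ the set $\{0\}\cup\{e_n\}$ is countable, weak$^*$ compact and of diameter $1$, yet every $u$ in its convex hull has finite support, so $\|u-e_n\|\ge1$ for all large $n$. Since $C$ is norm separable and norm complete, a finite Borel measure on it is nearly carried by norm compact sets, but a compact set chosen for this purpose has no reason to be invariant under the $T_s$.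

The way out is to let the measure itself choose the compact set. The function $x\mapsto\mu(B(x,r))$, the mass of the norm ball of radius $r$ about $x$, does not decrease along the action, because $T_s$ maps $B(x,r)$ into $B(T_sx,r)$ and $\mu$ is invariant. So its superlevel sets are invariant; and a set of points all of whose $r$-balls have mass at least $\delta$ contains at most $1/\delta$ points at mutual distances greater than $2r$.

**Proof of (4)$\Rightarrow$(1).** Let $S$ act admissibly on $C$, and let $C_0\subset C$ be a minimal nonempty weak$^*$ compact convex invariant set. The action restricted to $C_0$ is admissible, so (4) gives an invariant regular Borel probability measure $\mu$ on $(C_0,w^*)$. Write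
$$B(x,r)=\{y\in C_0:\|x-y\|\le r\},\qquad h_r(x)=\mu(B(x,r))\qquad(x\in C_0,\ r>0).$$

**Step 1: norm Borel sets are measurable.** The balls $B(x,r)$ are weak$^*$ closed. Let $\{y_i\}$ be countable and norm dense in $C_0$. Each norm open subset $U$ of $C_0$ is the union of the countably many balls $B(y_i,r)$ with $r$ rational that are contained in $U$. So norm open sets, hence all norm Borel subsets of $C_0$, are weak$^*$ Borel, and $\mu$ is defined on them.

**Step 2: three properties of $h_r$.**

(a) *$\{h_r\ge\delta\}$ is norm closed.* Let $x_n\to x$ in norm. A point in infinitely many of the $B(x_n,r)$ lies in $B(x,r)$. So $\limsup_nh_r(x_n)\le\mu(\limsup_nB(x_n,r))\le h_r(x)$, the first inequality being Fatou's lemma for the complements in the finite measure $\mu$.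

(b) *$h_r>0$ $\mu$-almost everywhere.* By density $C_0=\bigcup_iB(y_i,r/2)$. If $B(y_i,r/2)$ contains some $x$ with $h_r(x)=0$, then $B(y_i,r/2)\subset B(x,r)$ is $\mu$-null. So $\{h_r=0\}$, which is measurable by (a), is covered by countably many null sets.

(c) *$h_r(T_sx)\ge h_r(x)$.* Nonexpansiveness gives $B(x,r)\subset T_s^{-1}B(T_sx,r)$, and $\mu(T_s^{-1}B(T_sx,r))=\mu(B(T_sx,r))$.

**Step 3: a norm compact set $A$ with $T_sA\subset A$ and $\mu(A)>0$.** By (b), $\mu\{h_{1/k}\ge\delta\}\to1$ as $\delta\downarrow0$. Choose $\delta_k>0$ with $\mu\{h_{1/k}\ge\delta_k\}>1-2^{-k-1}$ and put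
$$A=\bigcap_{k\ge1}\{h_{1/k}\ge\delta_k\}.$$
Then $\mu(A)\ge1-\sum_{k\ge1}2^{-k-1}=\frac12$. By (a), $A$ is norm closed in $C_0$; and $C_0$, being weak$^*$ closed, is norm closed in $E^*$. So $A$ is complete. It is totally bounded: points of $A$ with mutual distances $>2/k$ have disjoint balls $B(\cdot,1/k)$, each of measure at least $\delta_k$, so there are at most $1/\delta_k$ of them, and a maximal family of such points gives a finite cover of $A$ by balls of radius $2/k$. Hence $A$ is norm compact. By (c), $T_sA\subset A$ for all $s$.

**Step 4: the conditional measure on $A$ is invariant.** We have $A\subset T_s^{-1}A$ and $\mu(T_s^{-1}A)=\mu(A)$, so $A$ and $T_s^{-1}A$ differ by a $\mu$-null set. Let $\nu=\mu(A\cap\,\cdot\,)/\mu(A)$. Then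
$$\nu(T_s^{-1}B)=\frac{\mu(A\cap T_s^{-1}B)}{\mu(A)}=\frac{\mu(T_s^{-1}A\cap T_s^{-1}B)}{\mu(A)}=\frac{\mu(T_s^{-1}(A\cap B))}{\mu(A)}=\frac{\mu(A\cap B)}{\mu(A)}=\nu(B).$$

**Step 5: the support of $\nu$ is mapped onto itself.** Let $M_0$ be the support of $\nu$ in the compact metric space $A$, i.e. the smallest norm closed subset of $A$ of full $\nu$-measure. It exists because $A$ is second countable, and it is nonempty and norm compact. Fix $s$. The set $T_sM_0$ is norm compact, as $T_s$ is norm continuous, lies in $A$, and satisfies $\nu(T_sM_0)=\nu(T_s^{-1}T_sM_0)\ge\nu(M_0)=1$. Hence $M_0\subset T_sM_0$. Conversely $A\cap T_s^{-1}M_0$ is norm closed in $A$ and has $\nu$-measure $\nu(T_s^{-1}M_0)=\nu(M_0)=1$, so $M_0\subset T_s^{-1}M_0$, i.e. $T_sM_0\subset M_0$. Thus $T_sM_0=M_0$ for all $s\in S$.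

**Step 6: conclusion.** $M_0\subset C_0$ is nonempty and norm compact with $T_sM_0=M_0$, and $C_0$ is minimal. By Lemma 2, $M_0$ is a common fixed point. This proves (4)$\Rightarrow$(1) and Theorem 3. $\blacksquare$

## 8. Weakly compact convex sets: the fixed point property of $WAP(S)$

In Theorem 1, the implication from $(F_{*s})$ to a LIM on $WAP(S)$ failed because $C_\Phi$ is not norm separable there. But for $\Phi\subset WAP(S)$, Lemma 5 gives $C_\Phi$ another property, weak compactness, and this leads to an exact match.

**Theorem 4.** For every discrete semigroup $S$, $WAP(S)$ has a LIM if and only if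

(W) every representation of $S$ by affine, norm nonexpansive, weakly continuous self-maps of a nonempty weakly compact convex subset of a Banach space has a common fixed point.

Consequently, if "norm separable" is deleted from $(F_{*s})$, the resulting property implies, for every $S$, that $WAP(S)$ has a LIM.

**Step 1: (W) implies a LIM on $WAP(S)$.** Let $\Phi=\{f_1,\dots,f_n\}\subset WAP(S)$ and take $C_\Phi\subset Y^n$ from Lemma 3. By Lemma 5 each map $m\mapsto m\cdot f_i$ is weak$^*$-to-weak continuous, and so is $m\mapsto v_m$, since the weak topology of a finite product is the product of the weak topologies. So $C_\Phi$ is weakly compact. It is nonempty, convex and invariant under the linear contractions $T_a$, which are weakly continuous because they are bounded and linear. By (W) some $v_m$ is fixed by all $T_a$, so $m\in M_\Phi$ by part 3 of Lemma 3. Lemma 4 with $A=WAP(S)$ gives the LIM.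

**Step 2: a barycenter along the mean.** Now let $m$ be a LIM on $WAP(S)$, and let $S$ act as in (W) on $C\subset X$. Extend $m$ by Hahn–Banach to $\tilde m\in\ell^\infty(S)^*$ of norm $1$; since $\tilde m(1)=1$, it is a mean. Fix $x\in C$, and let $A(C)$ be the space of weakly continuous affine real functions on $C$. Choose a net of convex combinations $\sum_i\lambda_i\delta_{s_i}\to\tilde m$ in the weak$^*$ topology. As $C$ is convex and weakly compact, after passing to a subnet $\sum_i\lambda_iT_{s_i}x\to c\in C$ weakly. For $h\in A(C)$ we have $h(\sum_i\lambda_iT_{s_i}x)=\sum_i\lambda_ih(T_{s_i}x)$. The left side tends to $h(c)$ and the right side to $\tilde m(s\mapsto h(T_sx))$, so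
$$\tilde m\big(s\mapsto h(T_sx)\big)=h(c)\qquad(h\in A(C)). \tag{7}$$

**Step 3: the orbit functions of functionals are weakly almost periodic.** Let $\varphi\in X^*$ and $f(s)=\varphi(T_sx)$. We claim $f\in WAP(S)$. Let $Q$ be the closure of $\{\varphi\circ T_a|_C:a\in S\}$ in $\mathbb R^C$ for pointwise convergence. The functions $\varphi\circ T_a|_C$ are affine, $\|\varphi\|$-Lipschitz and bounded by $\|\varphi\|\sup_{y\in C}\|y\|<\infty$, so the same holds for all functions in $Q$, and $Q$ is pointwise compact.

A norm continuous affine function $h$ on $C$ is weakly continuous: the sets $\{h\le\alpha\}$ and $\{h\ge\alpha\}$ are convex and norm closed in the norm closed set $C$, so they are weakly closed by Mazur's theorem. Thus $Q\subset A(C)\subset C(C,w)$. By Grothendieck's theorem, bounded pointwise compact subsets of $C(K)$, $K$ compact, are weakly compact; so $Q$ is weakly compact in $C(C,w)$. The contraction $J:C(C,w)\to\ell^\infty(S)$, $Jh(s)=h(T_sx)$, satisfies $J(\varphi\circ T_a|_C)(s)=\varphi(T_aT_sx)=f(as)=\ell_af(s)$. Hence $\{\ell_af:a\in S\}$ lies in the weakly compact set $J(Q)$, and $f\in WAP(S)$.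

**Step 4: $c$ is a common fixed point.** For $\varphi\in X^*$ and $a\in S$ both $\varphi|_C$ and $\varphi\circ T_a|_C$ belong to $A(C)$. Applying (7) to each of them, and Step 3 in between,
$$\varphi(T_ac)=\tilde m\big(s\mapsto\varphi(T_aT_sx)\big)=\tilde m(\ell_af)=m(\ell_af)=m(f)=\tilde m\big(s\mapsto\varphi(T_sx)\big)=\varphi(c).$$
Since $\varphi$ is arbitrary, $T_ac=c$ for all $a\in S$.

**Step 5: the consequence.** Suppose $S$ has the property obtained from $(F_{*s})$ by deleting "norm separable". Let $C$ be a weakly compact convex subset of a Banach space $X$ with an action as in (W). Regard $C\subset X^{**}=(X^*)^*$. The weak$^*$ topology of $X^{**}$ restricted to $C$ is the weak topology of $X$, so $C$ is weak$^*$ compact and convex, and the maps are weak$^*$ continuous and norm nonexpansive. So there is a common fixed point; that is, (W) holds, and by Step 1 $WAP(S)$ has a LIM. $\blacksquare$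

Hence the failure in Theorem 1 is due solely to separability: by Theorem 4, the semigroup $S$ of Theorem 1 does not have the property obtained from $(F_{*s})$ by deleting the words "norm separable".
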